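\title{Fractional parts of $\alpha q^k$ with discrepancy $o((\log N)^2)$}

\begin{abstract}
For every integer $q\ge2$ we construct a real number $\alpha$ such that the first $N$ points of the sequence $\{\alpha q^k\}$, $k=1,2,\dots$, have discrepancy $O((\log N)^2/\log\log N)$. This is smaller than the order $(\log N)^2$ in Levin's theorem. The numbers $\alpha$ with this property form a dense set with the cardinality of the continuum, and some of them are computable. The expansion of $\alpha$ is built from letters of about $c\log\log N$ digits by a linear construction over a product of finite fields, with unit coefficients chosen at random.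
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\xi_1,\xi_2,\dots$ be points of $[0,1)$. The \emph{discrepancy} of the first $N$ of them is
\[
D_N=\sup_{\gamma\in[0,1)}\bigl|N\gamma-\#\{j:\ 1\le j\le N,\ \xi_j\le\gamma\}\bigr| .
\]
It compares the number of points in $[0,\gamma]$ with the number $N\gamma$ that a perfectly even distribution would put there, and it is not normalized: always $D_N\le N$. The counting function jumps by $h$ at a value that occurs $h$ times among the first $N$ points, while $N\gamma$ is continuous, so $D_N\ge h/2$; in particular $D_N\ge\frac12$. For one given $N$ the points $(2j-1)/(2N)$, $1\le j\le N$, attain $D_N=\frac12$. An infinite sequence cannot be that even at all times: by a theorem of W.~M.~Schmidt, every infinite sequence in $[0,1)$ satisfies $D_N\ge c\log N$ for some $c>0$ and infinitely many $N$.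

Fix an integer $q\ge2$ and consider the fractional parts
\begin{equation}\label{eq:seq}
\xi_k=\{\alpha q^k\},\qquad k=1,2,3,\dots,
\end{equation}
of the multiples of a real number $\alpha$. These sequences are rigid, because each point determines the next one through $x\mapsto\{qx\}$: in base $q$, the point $\xi_k$ is obtained by deleting the first $k$ digits of $\{\alpha\}$. If $\alpha$ is rational with denominator $b$, the sequence takes at most $b$ values, one of them at least $N/b$ times among the first $N$ points, and $D_N\ge N/(2b)$. At the other end, Levin proved that for every $q\ge2$ there is an $\alpha$ with $D_N=O((\log N)^2)$. The question that we answer, taken from \cite{Aleksenko}, is whether a smaller order is possible: \emph{is there a real $\alpha$ for which the sequence \eqref{eq:seq} has $D_N=o((\log N)^2)$ as $N\to\infty$?} The answer is yes for every $q$.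

\begin{theorem}\label{thm:main}
For every integer $q\ge2$ there is a real $\alpha$ such that the discrepancy of $\{\alpha q^k\}$, $k=1,2,\dots$, satisfies
\[
D_N=O_q\!\left(\frac{(\log N)^2}{\log\log N}\right)\qquad(N\to\infty).
\]
\end{theorem}

\begin{theorem}\label{thm:many}
The set of $\alpha$ with the property in Theorem~\ref{thm:main}, the implied constant being allowed to depend on $q$ and $\alpha$, is dense in $\mathbb R$ and has the cardinality of the continuum; it contains computable numbers.
\end{theorem}

We do not determine the optimal order. The only lower bound known here is Schmidt's.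

A simple count suggests the guess $(\log N)^2$. To control $N\approx q^n$ points, write the expansion of $\alpha$ as a succession of about $q^n$ blocks, each of length comparable to $n$. The tails that start at one fixed place of the block form a sequence indexed by the number of the block, so \eqref{eq:seq} interleaves about $n$ sequences. Each of them can be arranged so that the comparison with $\gamma$ leaves one bounded error for each of the first $n$ digits of $\gamma$ (Section~\ref{sec:model} shows how). This gives $n\cdot n$ bounded errors, and the sum of their moduli is of order $(\log N)^2$. The count ignores cancellation between the errors, and the difficulty is that cancellation is needed for all $N$ and all $\gamma$ at once.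

We compare with $\gamma$ not digit by digit but $g$ digits at a time. This leaves only $n/g$ errors for each of the interleaved sequences, but an error can now be as large as a power of $Q=q^g$. The construction has many free coefficients, and we choose them at random. Then each error has mean $O(1)$, with a bound independent of $g$, so the means add up to $O(n^2/g)$. The fluctuations are controlled by exponential moments, well enough for a union bound over the $q^{2n}$ relevant pairs (number of blocks, $\gamma$), provided that $Q$ is at most a small power of $n$. Thus $g\approx c\log n\approx c\log\log N$, and this is the factor gained.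

Throughout, $C$ denotes constants that depend only on $q$ and may change from line to line, $\log$ is the natural logarithm, and $\mathbf 1[\,\cdot\,]$ is $1$ or $0$ according as the statement in brackets holds or fails.

\section{Comparing a number with $\gamma$ chunk by chunk}\label{sec:tele}

Every $x\in[0,1)$ has exactly one $q$-ary expansion whose digits are not eventually equal to $q-1$; we call it the \emph{standard} expansion. For $x,\gamma\in[0,1)$ we have $x<\gamma$ if and only if the standard expansion of $x$ precedes that of $\gamma$ lexicographically. (For other expansions this fails: in base $2$, the sequence $0111\dots$ precedes $1000\dots$, and both represent $\frac12$.) We write $t\prec b$ for the lexicographic order of strings of equal length.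

Let $w_1w_2\dots$ be a $q$-ary sequence that is not eventually $q-1$, and let $x_p=0.w_pw_{p+1}\ldots\in[0,1)$ be the number read from position $p$ on. For $\alpha=x_1$ we have $\{\alpha q^k\}=x_{k+1}$. For $\gamma\in[0,1]$ put
\[
f_\gamma(x)=\mathbf 1[x<\gamma]-\gamma .
\]
The number of $j\le N$ with $\xi_j\le\gamma$ is the limit, as $\gamma'\downarrow\gamma$, of the number of $j\le N$ with $\xi_j<\gamma'$, and passing from the positions $2,\dots,N+1$ to $1,\dots,N$ changes such a number by at most $1$. Hence
\begin{equation}\label{eq:DN}
D_N\le1+\sup_{\gamma\in[0,1]}\Bigl|\sum_{p=1}^Nf_\gamma(x_p)\Bigr| .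
\end{equation}

The value $f_\gamma(x)$ may depend on arbitrarily many digits of $x$. We split it into terms of mean zero, each of which looks at one further group of digits. Fix integers $g,K\ge1$ and an \emph{offset} $0\le\nu<g$, and cut every standard expansion into \emph{chunks}: chunk $0$ consists of the first $g-\nu$ digits, and chunks $1,2,\dots$ have $g$ digits each. (Later the sequence $w$ will be made of letters of $g$ digits, and a tail that starts $\nu$ digits into a letter is cut in this way at the ends of the letters.) Fix $\gamma\in[0,1)$, let $b_0,b_1,\dots$ be its chunks and let $\beta_l=0.b_lb_{l+1}\ldots\in[0,1)$, so that $\beta_0=\gamma$. For a string $t$ of the same length as $b_l$ put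
\begin{equation}\label{eq:phi}
\varphi_l(t)=\mathbf 1[t\prec b_l]+\beta_{l+1}\mathbf 1[t=b_l]-\beta_l .
\end{equation}
For $x\in[0,1)$ with chunks $t_0,t_1,\dots$ put
\[
\Phi_l(x)=\mathbf 1[t_0=b_0,\dots,t_{l-1}=b_{l-1}]\,\varphi_l(t_l),\qquad
\Phi_*(x)=f_\gamma(x)-\sum_{l=0}^{K-1}\Phi_l(x).
\]
All these objects depend on $\gamma$ and $\nu$, which we suppress.

\begin{lemma}\label{lem:tele}
\begin{enumerate}
\item[(a)] $|\varphi_l|\le1$, and $\varphi_l$ has mean zero over the strings of the length of $b_l$.
\item[(b)] $|\Phi_*(x)|\le\mathbf 1[t_0=b_0,\dots,t_{K-1}=b_{K-1}]$.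
\item[(c)] For $0\le i\le K-1$, both $\sum_{l=i}^{K-1}\Phi_l(x)$ and $\sum_{l=i}^{K-1}\Phi_l(x)+\Phi_*(x)$ lie in $[-1,1]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $\varphi_l$ is a difference of two numbers in $[0,1]$. If $b_l$ has length $h$ and $u$ strings of that length precede it, then $\beta_l=(u+\beta_{l+1})/q^h$, and this is the mean of the first two terms of \eqref{eq:phi}.

(b), (c) Let $G_i$ be $1$, $\beta_i$ or $0$ according as the string $t_0\dots t_{i-1}$ precedes, equals or follows $b_0\dots b_{i-1}$. This is the proportion below $\gamma$ of the numbers that share their first $i$ chunks with $x$, and $G_0=\gamma$. If the first $l$ chunks of $x$ and $\gamma$ differ, then $G_{l+1}=G_l$; if they agree, then $G_{l+1}-G_l=\varphi_l(t_l)$. So $\Phi_l(x)=G_{l+1}-G_l$ and $\Phi_*(x)=\mathbf 1[x<\gamma]-G_K$. The latter vanishes when the first $K$ chunks differ, which gives (b), and the two sums in (c) equal $G_K-G_i$ and $\mathbf 1[x<\gamma]-G_i$.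
\end{proof}

\section{A model case: one sequence over a field}\label{sec:model}

The mechanism of the proof is already visible for a single sequence of points, with no shift structure. The following notation is kept for the whole paper. Let $Q=q^g$. For $0\le m<Q^K$ write $m=\sum_{k=1}^Km_kQ^{k-1}$ with $0\le m_k<Q$. A \emph{height-$k$ interval} is a set of all $m$ with prescribed digits $m_j$, $j>k$, that is, a set of integers $[aQ^k,(a+1)Q^k)$, and $P_k(M)$ is the height-$k$ interval that contains $M$. The integers $m<M$ outside $P_k(M)$ form a disjoint union of height-$k$ intervals.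

In this section only, let $q$ be a prime power and $F$ the field with $Q$ elements. Identify the $q$-ary strings of length $g$ with the elements of $F$ in any way, and fix a bijection $\tau\colon\{0,\dots,Q-1\}\to F$. Choose multipliers $z_k\in F^*$ and shifts $s_k\in F$, and let
\[
\xi_m=0.a_1(m)a_2(m)\dots a_K(m),\qquad a_k(m)=z_k\tau(m_k)+s_k\qquad(0\le m<Q^K).
\]
Fix $M<Q^K$ and $\gamma\in[0,1)$, and take $\nu=0$, so that chunk $l$ of $\xi_m$ is $a_{l+1}(m)$. Only one $m$ has $a_1(m)\dots a_K(m)=b_0\dots b_{K-1}$, so by Lemma~\ref{lem:tele}(b) the sum $\sum_{m<M}f_\gamma(\xi_m)$ differs by at most $1$ from $\sum_{l<K}Y_l$, where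
\[
Y_l=\sum_{m<M}\mathbf 1[a_1(m)=b_0,\dots,a_l(m)=b_{l-1}]\,\varphi_l(a_{l+1}(m)).
\]

\emph{Exactness.} When $m$ runs through a height-$(l+1)$ interval, $(a_1(m),\dots,a_{l+1}(m))$ takes every value in $F^{l+1}$ once. Since $\varphi_l$ has mean zero, such an interval contributes nothing to $Y_l$, and only the $m<M$ in $P_{l+1}(M)$ remain. The indicator fixes $m_1,\dots,m_l$, so there is one candidate for each value $d$ of $m_{l+1}$; it is smaller than $M$ if $d<M_{l+1}$ and larger if $d>M_{l+1}$. With $\sigma=a_{l+1}(M)$ and $\delta_d=\tau(d)-\tau(M_{l+1})$ we obtain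
\[
|Y_l-X_l|\le1,\qquad X_l=\sum_{d<M_{l+1}}\varphi_l(\sigma+z_{l+1}\delta_d),\qquad|X_l|\le Q .
\]
For $g=1$ this is the bounded error per digit mentioned in the introduction.

\emph{Large values.} The bound $|X_l|\le Q$ has the right order. Let $g=1$, let $Q$ be an odd prime, $F=\mathbb Z/Q$ with the obvious identifications, and $\gamma=\frac12$. All $b_l$ equal $b=(Q-1)/2$, all $\beta_l$ equal $\frac12$, and $\varphi_l(t)$ is $\frac12,0,-\frac12$ for $t<b$, $t=b$, $t>b$. Let $M_{l+1}=\sigma=b$. For $z_{l+1}=1$ the arguments $\sigma+z_{l+1}\delta_d$ are the $d<b$, and $X_l=(Q-1)/4$; for $z_{l+1}=-1$ they are the $Q-1-d>b$, and $X_l=-(Q-1)/4$. For $Q=5$ the arguments are $\{0,1\},\{3,0\},\{1,4\},\{4,3\}$ for $z_{l+1}=1,2,3,4$, so $X_l=1,0,0,-1$, with mean $0$.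

\emph{Bounded bias.} Let the multipliers and shifts be independent and uniform. Because of the shift, $\sigma=z_{l+1}\tau(M_{l+1})+s_{l+1}$ is independent of $z_{l+1}$, so we may fix $\sigma$ and average over $z_{l+1}$. For $\delta\ne0$ the element $\sigma+z_{l+1}\delta$ is uniform on $F\setminus\{\sigma\}$, where $\varphi_l$ has mean $-\varphi_l(\sigma)/(Q-1)$. Therefore
\[
\mathbb E[X_l\mid\sigma]=-\frac{M_{l+1}}{Q-1}\,\varphi_l(\sigma)\in[-1,1],
\]
whatever the size of $Q$. The points have $n=gK$ digits, and the means add up to at most $K=n/g$.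

\emph{Why one sequence is not enough.} One choice of coefficients must serve all $Q^K$ values of $M$ and about $Q^K$ values of $\gamma$. For $K$ independent terms bounded by $Q$, the exponential-moment bound recalled in Section~\ref{sec:conc} estimates the probability of a deviation $t$ by $2\exp(-t^2/(2KQ^2))$. For $t\le KQ$ this is at least $2e^{-K/2}$, too large to be summed over $Q^{2K}$ pairs. In the real construction the number of pairs is the same, but the interleaved sequences supply about $K^2$ terms, each bounded by $Q^2$. A deviation $gK^2$ then has probability about $\exp(-cg^2K^2/Q^4)$, which beats $Q^{2K}=e^{2gK\log q}$ as soon as $Q^4$ is small compared with $K$.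

Three things separate the model from the sequence \eqref{eq:seq}. The base $q$ need not be a prime power (Section~\ref{sec:alpha}). Exactness must hold for the tails starting at every letter of a block, including those that run into the next block (Section~\ref{sec:word}); this puts a constraint on the random coefficients, and their independence has to be recovered (Section~\ref{sec:random}). Finally a tail may start inside a letter; then $q^\nu$ letters agree with chunk $0$ of $\gamma$, and $X_l$ becomes a double sum (Sections~\ref{sec:local} and~\ref{sec:bias}).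

\section{The alphabet}\label{sec:alpha}

We need a ring structure on the $Q=q^g$ strings of length $g$ in which a random unit spreads a given element over a large set. In $\mathbb Z/Q$ the orbits of the unit group correspond to the divisors of $Q$, and their number grows with $g$. In a product of $\omega$ fields there are $2^\omega$ orbits, one for each set of vanishing components, and this number depends only on $q$.

Write $q=q_1\cdots q_\omega$ with $q_i$ powers of distinct primes, and $[\omega]=\{1,\dots,\omega\}$. Let $g\ge8$, let $Q_i=q_i^g\ge2^8$, let $F_i$ be the field with $Q_i$ elements, and let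
\[
A=F_1\times\dots\times F_\omega,\qquad|A|=Q .
\]
The unit group $A^*$ consists of the elements with all components nonzero. Fix bijections $\tau_i\colon\mathbb Z/Q_i\to F_i$ and put $\tau(d)=(\tau_i(d\bmod Q_i))_i$. By the Chinese remainder theorem $\tau$ is a bijection $\{0,\dots,Q-1\}\to A$. A string $t_1\dots t_g$ of $q$-ary digits is identified with $\tau(\sum_jt_jq^{j-1})$; note that here the \emph{last} digit is the most significant. Elements of $A$ are called \emph{letters}. The order $\prec$ on letters remains the lexicographic order of strings.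

The bias computation will need to know, for several sets of letters, how many elements have prescribed components. For $U\subset[\omega]$ let $Q_U=\prod_{i\in U}Q_i$. A set $S\subset A$ is \emph{equidistributed} if
\[
\Bigl|\#\{x\in S:\ x_i=a_i\text{ for all }i\in U\}-\frac{|S|}{Q_U}\Bigr|\le1
\qquad\text{for all }U\subset[\omega],\ a\in\prod_{i\in U}F_i .
\]
For $U=\emptyset$ the left side is $0$. If $\omega=1$, every set is equidistributed. A \emph{componentwise bijection} is a map $A\to A$ of the form $(x_i)_i\mapsto(\beta_i(x_i))_i$ with bijections $\beta_i$ of $F_i$; examples are $x\mapsto ux+c$ with $u\in A^*$, $c\in A$, and $\tau(d)\mapsto\tau(d+1\bmod Q)$.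

\begin{lemma}\label{lem:equi}
\begin{enumerate}
\item[(a)] The image under $\tau$ of an interval of integers in $[0,Q)$ is equidistributed.
\item[(b)] The image of an equidistributed set under a componentwise bijection is equidistributed.
\item[(c)] For $0\le\nu<g$, the set of letters whose last $g-\nu$ digits are prescribed is equidistributed and has $q^\nu$ elements.
\end{enumerate}
\end{lemma}

\begin{proof}
Prescribing the components of $\tau(d)$ in $U$ means prescribing the class of $d$ modulo $Q_U$, and an interval of $h$ integers contains $h/Q_U$ members of a class up to an error of at most $1$; this is (a). A componentwise bijection permutes the conditions with a given $U$, which gives (b). Prescribing $t_{\nu+1},\dots,t_g$ confines $\sum_jt_jq^{j-1}$ to an interval of $q^\nu$ integers, so (c) follows from (a). This is the reason for making the last digit most significant.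
\end{proof}

\section{The word and its exactness}\label{sec:word}

Let $K\ge2$, $H=16K$, $B=2H=32K$ and $n=gK$. Up to the end of Section~\ref{sec:bias} only $B\ge K$ is used. For $0\le m<Q^K$ let $\mathbf m=(\tau(m_1),\dots,\tau(m_K))\in A^K$. We let $e_1,\dots,e_K$ be the standard basis of $A^K$ and regard $A^k$ as the span of $e_1,\dots,e_k$.

Block $m$ will consist of $B$ letters $a_R(m)=c_R(\mathbf m)+s_R$, $1\le R\le B$, where the $c_R$ are linear forms on $A^K$. Exactness asks that any $l+1$ consecutive forms give a bijection $A^{l+1}\to A^{l+1}$. To choose such systems at random we need free parameters. Suppose that $v_k^R\in e_k+A^{k-1}$ is annihilated by the $k-1$ forms that precede $c_R$: it is the way to change the $k$-th coordinate by $1$ without changing the $k-1$ letters before letter $R$. Letter $R$ then changes by $z_k^R=c_R(v_k^R)$, which should be a unit. Both $v_{k+1}^R$ and $v_k^R$ are annihilated by $c_{R-1},\dots,c_{R-k+1}$, and the combination $v_{k+1}^R-(z_{k+1}^R/z_k^R)v_k^R$ is annihilated by $c_R$ as well, so it is the vector $v_{k+1}^{R+1}$. We turn this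 around and take the units $z_k^R$ as the parameters.

Let $z=(z_k^R)$, $1\le k\le K$, $1\le R\le B$, be an array of units of $A$. The index $R$ is the \emph{row} (on $z,v,x,L,\theta,\psi$ a superscript is always a row index), and \emph{column} $k$ is $z_k=(z_k^R)_R$. Define $v_k^R\in A^K$ for $1\le R\le B+1$ by
\begin{equation}\label{eq:rec}
v_1^R=e_1,\qquad v_k^1=e_k,\qquad v_{k+1}^{R+1}=v_{k+1}^R-\frac{z_{k+1}^R}{z_k^R}\,v_k^R .
\end{equation}
By induction $v_k^R\in e_k+A^{k-1}$, so for each $R$ the vectors $v_1^R,\dots,v_K^R$ form a unitriangular system and hence a basis of $A^K$. Let $c_R$ be the linear form with $c_R(v_k^R)=z_k^R$ for all $k$, let $s_1,\dots,s_B\in A$ be arbitrary \emph{shifts}, and put $a_R(m)=c_R(\mathbf m)+s_R$. \emph{Block $m$} is the word $a_1(m)\dots a_B(m)$, and $\mathcal W$ is the concatenation of the blocks $m=0,1,\dots,Q^K-1$, a $q$-ary word of length $gBQ^K$. The array is \emph{admissible} if $v_k^{B+1}=e_k$ for all $k$, that is, if the basis returns to its initial position at the end of the block.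

\begin{example}\label{ex:K2}
Let $K=2$. Then $v_2^R=e_2-\lambda_Re_1$ with $\lambda_R=\sum_{R'<R}z_2^{R'}/z_1^{R'}$, and $c_R(\mathbf m)=z_1^R\bigl(\tau(m_1)+\lambda_{R+1}\tau(m_2)\bigr)$. The forms $c_R,c_{R+1}$ have determinant $z_1^Rz_2^{R+1}$, a unit. Admissibility means $\lambda_{B+1}=0$, that is, the last letter depends on $m_1$ alone. The definitions make sense for $A=\mathbb Z/3$, $\tau(d)=d$, $B=3$, all $z_k^R=1$ and all $s_R=0$; this array is admissible, the letters are $m_1+m_2$, $m_1+2m_2$, $m_1$, and
\[
\mathcal W=000\ 111\ 222\ 120\ 201\ 012\ 210\ 021\ 102 .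
\]
Each of the nine pairs occurs once as (first, second) letter, once as (second, third) letter, and once as (last letter of block $m-1$, first letter of block $m$), read cyclically: $20,01,12,21,02,10,22,00,11$. Deleting the third letter of every block gives the word of the array with $B=2$, which is not admissible; there the pair $12$ occurs across the boundary both for $m=2$ and for $m=6$.
\end{example}

We compare a block $m$ with a reference block $M$. Put $\Delta a_R=a_R(m)-a_R(M)$ and define the coordinates $x_k^R\in A$ by $\mathbf m-\mathbf M=\sum_kx_k^Rv_k^R$ for $1\le R\le B+1$. Then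
\begin{equation}\label{eq:da}
\Delta a_R=\sum_{k=1}^Kz_k^Rx_k^R\qquad(1\le R\le B),
\end{equation}
and $x_k^1=\tau(m_k)-\tau(M_k)$. Since $v_j^R\in e_j+A^{j-1}$ for all $j$, we have for every $R$:
\begin{equation}\label{eq:top}
\begin{array}{l}
m\in P_k(M)\text{ if and only if }x_j^R=0\text{ for all }j>k;\text{ then }x_k^R=\tau(m_k)-\tau(M_k),\\
\text{and }m\mapsto(x_1^R,\dots,x_k^R)\text{ is a bijection }P_k(M)\to A^k.
\end{array}
\end{equation}
Inserting \eqref{eq:rec} into $\sum_kx_k^{R+1}v_k^{R+1}$ and reading off the coefficient of $v_k^R$ gives the first formula below, in which the last term is absent for $k=K$. The second holds because $c_R(v_1^{R+1})=z_1^R$ and $c_R(v_{k+1}^{R+1})=z_{k+1}^R-z_{k+1}^R=0$: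
\begin{equation}\label{eq:x}
x_k^R=x_k^{R+1}-\frac{z_{k+1}^R}{z_k^R}\,x_{k+1}^{R+1},\qquad\Delta a_R=z_1^Rx_1^{R+1}\qquad(1\le R\le B).
\end{equation}

The next lemma says that what precedes row $R$ is a triangular function of the coordinates $x_k^R$. Going backward from row $R$ we meet the letters $a_{R-1},\dots,a_1$; we continue this list with the digits $m_1,m_2,\dots$, which for an admissible array carry the same information as the last letters of the previous block. So for $1\le R\le B+1$ and $1\le j\le K$ let
\[
L_j^R=\begin{cases}\Delta a_{R-j}&\text{if }j<R,\\ \tau(m_{j-R+1})-\tau(M_{j-R+1})&\text{if }j\ge R.\end{cases}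
\]

\begin{lemma}[Triangularity]\label{lem:tri}
For every array of units, $L_j^R=\sum_{t\le j}\theta_{j,t}^Rx_t^R$, where $\theta_{j,t}^R\in A$ depends only on the columns $\le t$ and $\theta_{j,j}^R$ is a unit. If $R\ge2$, then $\theta_{j,j}^R=z_j^{R-1}\tilde\theta_j^R$ with a unit $\tilde\theta_j^R$ that depends only on the columns $\le j-1$.
\end{lemma}

\begin{proof}
Let $1\le R'\le R$ and $1\le u\le K$ with $j:=u+R-R'\le K$. Applying the first formula of \eqref{eq:x} in the rows $R',R'+1,\dots,R-1$ expresses $x_u^{R'}$ through $x_u^R,\dots,x_j^R$. In each row an index either stays, with factor $1$, or rises from $k$ to $k+1$, with factor $-z_{k+1}/z_k$ taken in that row. So the coefficient of $x_t^R$ involves only the columns $\le t$, and the coefficient of $x_j^R$, which is reached only by rising in every row, is the unit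
\[
\prod_{h=0}^{R-R'-1}\Bigl(-\frac{z_{u+h+1}^{R'+h}}{z_{u+h}^{R'+h}}\Bigr).
\]
If $R'<R$, its last factor is $-z_j^{R-1}/z_{j-1}^{R-1}$ and the other factors involve only the columns $\le j-1$. For $j<R$ take $u=1$, $R'=R-j+1$ and use $L_j^R=z_1^{R-j}x_1^{R'}$; when $j=1$ the product is empty and $\theta_{1,1}^R=z_1^{R-1}$. For $j\ge R$ take $R'=1$, $u=j-R+1$ and use $L_j^R=x_u^1$.
\end{proof}

If the array is admissible, then $x_t^{B+1}=\tau(m_t)-\tau(M_t)$, and the lemma with $R=B+1$ gives, for any two blocks $m',M$,
\begin{equation}\label{eq:tail}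
a_{B+1-j}(m')=a_{B+1-j}(M)+\sum_{t\le j}\theta_{j,t}^{B+1}\bigl(\tau(m'_t)-\tau(M_t)\bigr)\qquad(1\le j\le K).
\end{equation}
The system is triangular with units on the diagonal, so the last $i\le K$ letters of block $m'$ determine $m'\bmod Q^i$. Formula \eqref{eq:tail} is the only place where admissibility enters.

For $1\le R\le B$, $0\le l\le K-1$ and $0\le m<Q^K$, let $\ell_0(m),\dots,\ell_l(m)$ be the $l+1$ consecutive letters of $\mathcal W$, read cyclically, that end with $\ell_l(m)=a_R(m)$. If $R>l$, they lie in block $m$; this is the \emph{ordinary} case. If $R\le l$, the first $i=l-R+1$ of them are the last $i$ letters of block $m-1$ (modulo $Q^K$), and $a_1(m),\dots,a_R(m)$ follow; this is the \emph{crossing} case.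

\begin{lemma}[Exactness]\label{lem:exact}
Let $z$ be admissible. On every height-$(l+1)$ interval the map $m\mapsto(\ell_0(m),\dots,\ell_l(m))$ is a bijection onto $A^{l+1}$.
\end{lemma}

\begin{proof}
Both sets have $Q^{l+1}$ elements, so it suffices to prove injectivity. Let $m\in P_{l+1}(M)$ have the same $l+1$ letters as $M$. We claim that $L_j^{R+1}=0$ for $1\le j\le l+1$. For $j\le R$ this says $\Delta a_{R+1-j}=0$, which holds, and in the ordinary case there are no other $j$. In the crossing case \eqref{eq:tail} gives $m-1\equiv M-1$, hence $m\equiv M\pmod{Q^i}$, so $L_j^{R+1}=\tau(m_{j-R})-\tau(M_{j-R})=0$ for $R<j\le R+i=l+1$. By Lemma~\ref{lem:tri}, $x_1^{R+1}=\dots=x_{l+1}^{R+1}=0$, and $m=M$ by \eqref{eq:top}.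
\end{proof}

\section{Reduction to local sums}\label{sec:local}

Let $z$ be admissible, and let $\mathcal W$ occur as a segment of an infinite $q$-ary sequence that is not eventually $q-1$. Fix $\gamma\in[0,1)$ and $0\le M\le Q^K$. We apply Section~\ref{sec:tele} to the numbers $x_p$ with $p$ in the first $M$ blocks, and sort the terms $\Phi_l(x_p)$ by the row $R$ of the letter at which $\varphi_l$ is evaluated.

For an offset $\nu$ let $S_\nu$ be the set of letters whose last $g-\nu$ digits form the string $b_0$; by Lemma~\ref{lem:equi}(c) it is equidistributed of size $q^\nu$. For $1\le R\le B$ and $1\le l\le K-1$ we say that $m$ \emph{matches} (for $R,l,\nu$) if $\ell_0(m)\in S_\nu$ and $\ell_j(m)=b_j$ for $1\le j<l$. Put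
\[
Y_{R,l,\nu}=\sum_{m<M}\mathbf 1[m\text{ matches}]\,\varphi_l(a_R(m)),\qquad
Y_{R,0,\nu}=\sum_{m<M}\varphi_0\bigl(\text{last }g-\nu\text{ digits of }a_R(m)\bigr).
\]
These numbers depend on $z$, $(s_R)$, $M$ and $\gamma$, but not on what surrounds $\mathcal W$.

\begin{lemma}\label{lem:decomp}
The sum of $f_\gamma(x_p)$ over the positions $p$ in the first $M$ blocks of $\mathcal W$ equals
\[
\sum_{R=1}^B\sum_{l=0}^{K-1}\sum_{\nu=0}^{g-1}Y_{R,l,\nu}+E,\qquad|E|\le BQ+2gK .
\]
If $M=Q^K$, all $Y_{R,l,\nu}$ vanish. If $M<Q^K$, then $|Y_{R,0,\nu}|\le Q$, and for $l\ge1$ exactly $Qq^\nu$ elements of $P_{l+1}(M)$ match and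
\begin{equation}\label{eq:Yloc}
Y_{R,l,\nu}=\sum_{\substack{m\in P_{l+1}(M),\ m<M\\ m\text{ matches}}}\varphi_l(a_R(m)),\qquad|Y_{R,l,\nu}|\le Qq^\nu .
\end{equation}
\end{lemma}

\begin{proof}
For $M=0$ all sums are empty, so let $M\ge1$. A position is given by a block $m<M$ and a \emph{class} $(\rho,\nu)$, $1\le\rho\le B$, $0\le\nu<g$: it is digit $\nu+1$ of letter $\rho$ of block $m$. For the number read from there, chunk $0$ consists of the last $g-\nu$ digits of that letter, and chunk $l$ is the $l$-th letter after it. Fix a class and sum $f_\gamma=\sum_{l<K}\Phi_l+\Phi_*$ over $m<M$.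

Let $\rho\le B-K+1$. The rows $\rho+l$, $l\le K-1$, lie in block $m$, and the terms $\Phi_l$ add up to $Y_{\rho+l,l,\nu}$. The whole range of $m$ is a height-$K$ interval, so by Lemma~\ref{lem:exact} with $l=K-1$ the first $K$ chunks agree with those of $\gamma$ for at most $q^\nu$ values of $m$. By Lemma~\ref{lem:tele}(b) the terms $\Phi_*$ contribute at most $q^\nu$.

Let $\rho>B-K+1$ and $i=B-\rho+1$, so $1\le i\le K-1$. For $l<i$ the row $\rho+l$ lies in block $m$, and the terms $\Phi_l$ add up to $Y_{\rho+l,l,\nu}$. For $l\ge i$ chunk $l$ is the letter in row $R=\rho+l-B$ of block $m'=m+1$, and $l-R+1=i$: this is the crossing case, except that $m'$ runs over $1,\dots,M$ instead of $0,\dots,M-1$. Remove the terms $\Phi_i,\dots,\Phi_{K-1},\Phi_*$ belonging to $m'=M$, whose chunks may lie outside $\mathcal W$; by Lemma~\ref{lem:tele}(c) their sum has modulus at most $1$. Add the terms $\Phi_i,\dots,\Phi_{K-1}$ of a number whose first $K$ chunks come from the last $i$ letters of block $Q^K-1$ followed by block $0$; their sum also has modulus at most $1$. Now the terms $\Phi_l$, $l\ge i$,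 add up to $Y_{\rho+l-B,l,\nu}$. The remaining terms $\Phi_*$, with $1\le m'\le M-1$, contribute at most $q^\nu$ by Lemma~\ref{lem:exact} with $l=K-1$. There are fewer than $gK$ classes of this kind.

A triple $(R,l,\nu)$ arises exactly once, from the class with $\rho\equiv R-l\pmod B$. Since $\sum_{\nu<g}q^\nu\le Q$, we get $|E|\le BQ+2gK$.

On a height-$(l+1)$ interval, Lemma~\ref{lem:exact} shows that for each value of $(\ell_0,\dots,\ell_{l-1})$ the letter $\ell_l=a_R$ takes every value once. As $\varphi_l$ has mean zero, the interval contributes $0$ to $Y_{R,l,\nu}$; for $l=0$ note that the last $g-\nu$ digits of $a_R(m)$ take every value $q^\nu$ times. If $M=Q^K$, the range of $m$ is a union of such intervals. If $M<Q^K$, only $P_{l+1}(M)$ remains. It has $Q$ elements for $l=0$, and for $l\ge1$ it has $q^\nu\cdot Q$ matching elements, one for each choice of $\ell_0\in S_\nu$ and $\ell_l\in A$.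
\end{proof}

\begin{remark}\label{rem:levin}
Lemma~\ref{lem:decomp} bounds the sum by $BKQ^2+gBQ+BQ+2gK$ for every admissible array. For fixed $g$ this is $O(K^2)=O(n^2)$, the count of the introduction. There are $gBK=32n^2/g$ triples $(R,l,\nu)$, so a factor $g$ is gained if the $Y_{R,l,\nu}$ are $O(1)$ on average.
\end{remark}

To average $Y_{R,l,\nu}$ over the array we must see how it depends on the array. The point of the next lemma is that the columns $\ge l$ enter only through the three entries $z_l^{R-1},z_l^R,z_{l+1}^R$. Let $M<Q^K$ and $\sigma_R=a_R(M)$, $\sigma=(\sigma_R)_{R\le B}$. We denote by $\mathcal G_{l-1}$ the data consisting of $\sigma$ and the columns $\le l-1$. In Section~\ref{sec:conc} we compare the random admissible array with an array of independent entries, which is not admissible in general; so we define the approximation $X_{R,l,\nu}$ for all arrays.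

\begin{lemma}\label{lem:local}
Fix $M<Q^K$, $\gamma$, $\nu$, $1\le l\le K-1$ and $2\le R\le B$, and let $\delta_d=\tau(d)-\tau(M_{l+1})$, $\delta'_d=\tau(d)-\tau(M_l)$. To arbitrary data $\mathcal G_{l-1}$ (any $\sigma\in A^B$ and any unit columns $\le l-1$) one can assign an element $\kappa\in A$ and an equidistributed set $S^\sharp\subset A$ of size $q^\nu$ such that
\[
X_{R,l,\nu}=\sum_{d<M_{l+1}}\ \sum_{y\in S^\sharp}\varphi_l\Bigl(\kappa+\frac{z_l^R}{z_l^{R-1}}\,y+z_{l+1}^R\delta_d\Bigr)
+\sum_{d<M_l}\mathbf 1\bigl[z_l^{R-1}\delta'_d\in S^\sharp\bigr]\,\varphi_l\bigl(\kappa+z_l^R\delta'_d\bigr)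
\]
satisfies $|X_{R,l,\nu}|\le Qq^\nu$ for every array of units and every $\sigma$, and $|Y_{R,l,\nu}-X_{R,l,\nu}|\le1$ whenever the array is admissible and $\sigma_{R'}=a_{R'}(M)$ for all $R'$.
\end{lemma}

\begin{proof}
\emph{Step 1: what matching says about the $L_j^R$.} From $\mathcal G_{l-1}$ we define elements $L_1^\circ,\dots,L_{l-1}^\circ$ of $A$ and a componentwise bijection $\Xi$ such that, for an admissible array, every matching $m$ satisfies
\begin{equation}\label{eq:Lcirc}
L_j^R=L_j^\circ\quad(1\le j\le l-1),\qquad L_l^R=\Xi(\ell_0(m)).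
\end{equation}

In the ordinary case $R>l$ we have $a_{R-j}(m)=\ell_{l-j}(m)$ for $1\le j\le l$. Put $L_j^\circ=b_{l-j}-\sigma_{R-j}$ and $\Xi(a)=a-\sigma_{R-l}$.

In the crossing case $2\le R\le l$ we have $1\le i=l-R+1\le l-1$. For $j<R$ put again $L_j^\circ=b_{l-j}-\sigma_{R-j}$; this is correct because $a_{R-j}(m)=\ell_{l-j}(m)$ and $l-j\ge i\ge1$. The other $L_j^R$ involve the digits $m_1,\dots,m_i$, which we recover from block $m'=m-1\bmod Q^K$, using $\ell_{i-j}(m)=a_{B+1-j}(m')$ for $1\le j\le i$. Let $d'_1,\dots,d'_{i-1}\in\{0,\dots,Q-1\}$ be the solution of the triangular system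
\[
b_{i-j}=\sigma_{B+1-j}+\sum_{t\le j}\theta_{j,t}^{B+1}\bigl(\tau(d'_t)-\tau(M_t)\bigr)\qquad(1\le j\le i-1).
\]
Let $d_1,\dots,d_{i-1}$ be the digits of $1+\sum_td'_tQ^{t-1}$ modulo $Q^{i-1}$, and let $\epsilon$ be the carry: $\epsilon=1$ if all $d'_t$ equal $Q-1$ (in particular if $i=1$), and $\epsilon=0$ otherwise. Put $L^\circ_{R-1+t}=\tau(d_t)-\tau(M_t)$ for $1\le t\le i-1$. For $a\in A$ let $d'$ be the digit with
\[
a=\sigma_{B+1-i}+\sum_{t<i}\theta_{i,t}^{B+1}\bigl(\tau(d'_t)-\tau(M_t)\bigr)+\theta_{i,i}^{B+1}\bigl(\tau(d')-\tau(M_i)\bigr),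
\]
and put $\Xi(a)=\tau(d'+\epsilon\bmod Q)-\tau(M_i)$. The map $\Xi$ is composed of an affine map with unit slope, possibly the map $\tau(d)\mapsto\tau(d+1\bmod Q)$, and a translation, so it is a componentwise bijection. Only the columns $\le i\le l-1$ were used; this is where $R\ge2$ is needed. For an admissible array and a matching $m$, formula \eqref{eq:tail} gives $m'_t=d'_t$ for $t<i$, and $m'_i=d'$ for $a=\ell_0(m)$. Since $m\equiv m'+1\pmod{Q^i}$, we get $m_t=d_t$ for $t<i$ and $m_i\equiv d'+\epsilon\pmod Q$. As $L^R_{R-1+t}=\tau(m_t)-\tau(M_t)$ and $R-1+i=l$, this is \eqref{eq:Lcirc}.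

\emph{Step 2: definition of $\kappa$ and $S^\sharp$.} Let $w_1,\dots,w_{l-1}$ solve the triangular system $\sum_{t\le j}\theta_{j,t}^Rw_t=L_j^\circ$, $1\le j\le l-1$, and put
\[
\kappa=\sigma_R+\sum_{t<l}z_t^Rw_t,\qquad
S^\sharp=\Bigl\{(\tilde\theta_l^R)^{-1}\Bigl(\Xi(a)-\sum_{t<l}\theta_{l,t}^Rw_t\Bigr):\ a\in S_\nu\Bigr\}.
\]
By Lemma~\ref{lem:tri} both depend only on $\mathcal G_{l-1}$, and by Lemma~\ref{lem:equi}(b) the set $S^\sharp$ is equidistributed of size $q^\nu$. The first sum in $X_{R,l,\nu}$ has at most $(Q-1)q^\nu$ terms, and the second has at most $q^\nu$ nonzero terms because $d\mapsto z_l^{R-1}\delta'_d$ is injective. So $|X_{R,l,\nu}|\le Qq^\nu$.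

\emph{Step 3: parametrizing the matching $m$.} Let the array be admissible, let $m\in P_{l+1}(M)$ match, and put $y=z_l^{R-1}x_l^R$. By \eqref{eq:Lcirc} and Lemma~\ref{lem:tri}, $x_t^R=w_t$ for $t<l$ and $\Xi(\ell_0(m))=\sum_{t<l}\theta_{l,t}^Rw_t+\tilde\theta_l^Ry$, so $y\in S^\sharp$. By \eqref{eq:top}, $x_{l+1}^R=\delta_{m_{l+1}}$ and $x_t^R=0$ for $t>l+1$. The pair $(y,m_{l+1})$ therefore determines all coordinates of $m$, and $m\mapsto(y,m_{l+1})$ is an injection from the $Qq^\nu$ matching elements of $P_{l+1}(M)$ into $S^\sharp\times\{0,\dots,Q-1\}$, hence a bijection. By \eqref{eq:da},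
\[
a_R(m)=\kappa+\frac{z_l^R}{z_l^{R-1}}\,y+z_{l+1}^R\delta_{m_{l+1}} .
\]

\emph{Step 4: the condition $m<M$.} For $m\in P_{l+1}(M)$ it holds in exactly three cases. If $m_{l+1}<M_{l+1}$, there is no further condition, and these $m$ give the first sum. If $m_{l+1}=M_{l+1}$, then $m\in P_l(M)$ and $x_l^R=\delta'_{m_l}$ by \eqref{eq:top}, so $y=z_l^{R-1}\delta'_{m_l}$ and $a_R(m)=\kappa+z_l^R\delta'_{m_l}$; by the bijection, for each digit $d$ there is one matching $m$ with $m_{l+1}=M_{l+1}$, $m_l=d$ if $z_l^{R-1}\delta'_d\in S^\sharp$, and none otherwise. The second case, $m_{l+1}=M_{l+1}$ and $m_l<M_l$, thus gives the second sum. The third case has $m_{l+1}=M_{l+1}$ and $m_l=M_l$, which concerns at most one matching $m$. By \eqref{eq:Yloc} and $|\varphi_l|\le1$ we obtain $|Y_{R,l,\nu}-X_{R,l,\nu}|\le1$.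
\end{proof}

\section{The bias is bounded}\label{sec:bias}

In the model case a random multiplier spread a nonzero element uniformly over $F^*$. In $A$ it spreads an element over the elements with the same vanishing components, and equidistribution guarantees that each pattern of vanishing components occurs in the right proportion.

\begin{lemma}\label{lem:bias}
Fix $\mathcal G_{l-1}$ and let $z_l^{R-1},z_l^R,z_{l+1}^R$ be independent and uniform in $A^*$. Then $|\mathbb EX_{R,l,\nu}|\le4\cdot9^\omega$.
\end{lemma}

\begin{proof}
The \emph{zero set} of $x\in A$ is $\{i:x_i=0\}$. For $Z\subset[\omega]$ let $A_Z$ be the set of elements with zero set $Z$; it has $\prod_{i\notin Z}(Q_i-1)=Q\pi_Z\ge1$ elements, where $\pi_Z=\prod_{i\in Z}Q_i^{-1}\prod_{i\notin Z}(1-Q_i^{-1})$. For a function $h\colon A\to\mathbb R$ of mean zero let $h_Z(c)$ be the average of $h(c+u)$ over $u\in A_Z$. We use three facts. If $\delta\in A_Z$ and $\zeta$ is uniform in $A^*$, then $\zeta\delta$ is uniform in $A_Z$, so $\mathbb Eh(c+\zeta\delta)=h_Z(c)$. The sets $A_Z$ partition $A$, so $\sum_Z\pi_Zh_Z(c)$ is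 the mean of $h$, which is $0$. Finally $h_Z$, an average of translates of $h$, has mean zero and $\|h_Z\|_\infty\le\|h\|_\infty$.

Let $S\subset A$ be equidistributed. By inclusion--exclusion,
\[
|S\cap A_Z|=\sum_{U\supseteq Z}(-1)^{|U\setminus Z|}\#\{x\in S:\ x_i=0\text{ for }i\in U\}=|S|\pi_Z+\vartheta_Z(S),\qquad|\vartheta_Z(S)|\le2^{\omega-|Z|},
\]
because $\sum_{U\supseteq Z}(-1)^{|U\setminus Z|}Q_U^{-1}=\pi_Z$ and there are $2^{\omega-|Z|}$ sets $U$. The main terms cancel in the following sum, and $\sum_Z2^{\omega-|Z|}=3^\omega$, so
\begin{equation}\label{eq:avg}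
\sum_{\delta\in S}\mathbb Eh(c+\zeta\delta)=\sum_Z\vartheta_Z(S)\,h_Z(c),\qquad\Bigl|\sum_Z\vartheta_Z(S)\,h_Z(c)\Bigr|\le3^\omega\|h\|_\infty .
\end{equation}
Write $\varphi=\varphi_l$.

\emph{First sum.} The set $S_1=\{\delta_d:d<M_{l+1}\}$ is a translate of $\tau$ of an interval, hence equidistributed. The quotient $\zeta=z_l^R/z_l^{R-1}$ is uniform in $A^*$ and independent of $z_{l+1}^R$. By \eqref{eq:avg}, averaging over $z_{l+1}^R$ replaces the sum over $d$ by $h(\kappa+\zeta y)$, where $h=\sum_Z\vartheta_Z(S_1)\varphi_Z$ has mean zero and $\|h\|_\infty\le3^\omega$. Applying \eqref{eq:avg} to $h$ and $S^\sharp$ bounds the expectation of the first sum by $9^\omega$.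

\emph{Second sum.} Let $\delta'\in A_Z$. Then $z_l^{R-1}\delta'$ is uniform in $A_Z$, so it lies in $S^\sharp$ with probability $|S^\sharp\cap A_Z|/(Q\pi_Z)$; independently, $\varphi(\kappa+z_l^R\delta')$ has mean $\varphi_Z(\kappa)$. The set $S_2=\{\delta'_d:d<M_l\}$ is equidistributed of size $M_l$, so the expectation of the second sum is
\[
\sum_Z\bigl(M_l\pi_Z+\vartheta_Z(S_2)\bigr)\Bigl(\frac{|S^\sharp|}Q+\frac{\vartheta_Z(S^\sharp)}{Q\pi_Z}\Bigr)\varphi_Z(\kappa).
\]
Expand the product. The term $M_l|S^\sharp|Q^{-1}\sum_Z\pi_Z\varphi_Z(\kappa)$ vanishes. The terms with coefficients $M_lQ^{-1}\vartheta_Z(S^\sharp)$ and $|S^\sharp|Q^{-1}\vartheta_Z(S_2)$ contribute at most $3^\omega$ each, and those with $\vartheta_Z(S_2)\vartheta_Z(S^\sharp)/(Q\pi_Z)$ at most $\sum_Z4^{\omega-|Z|}=5^\omega$.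

The total is at most $9^\omega+2\cdot3^\omega+5^\omega\le4\cdot9^\omega$.
\end{proof}

\section{Random admissible arrays}\label{sec:random}

Lemma~\ref{lem:bias} asks for independent entries, and Lemma~\ref{lem:local} for an admissible array. The two demands conflict: given the columns $\le k$, admissibility imposes $k$ linear equations on column $k+1$. But a column has $B=32K$ entries, far more than $k$. We split the rows into the halves
\[
T_1=\{1,\dots,H\},\qquad T_2=\{H+1,\dots,2H\},
\]
and show that the equations can be absorbed by either half, so that the entries in the other half are close to independent.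

The recursion \eqref{eq:rec} acts on each component of $A$ separately, and an array is admissible if and only if all its component arrays are. So we first work over one field $F=F_i$ with $\mathfrak q=|F|\ge2^8$ elements. Let $z_1$ be uniform in $(F^*)^B$. The columns $\le k$ determine the vectors $v_k^R\in F^k$, and summing \eqref{eq:rec} over $R$ shows that $v_{k+1}^{B+1}=e_{k+1}$ if and only if $\zeta=z_{k+1}$ solves
\begin{equation}\label{eq:adm}
\sum_{R=1}^B\zeta^Ru_R=0,\qquad u_R=(z_k^R)^{-1}v_k^R\in F^k .
\end{equation}
Given the columns $\le k$, let $z_{k+1}$ be uniform among the solutions $\zeta\in(F^*)^B$ of \eqref{eq:adm}; if there is none, let $z_{k+1}=(1,\dots,1)$.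

A half can absorb the equations if its vectors $v_k^R$ do not concentrate on a hyperplane. We say that \emph{level $k$ is spread} if for every nonzero linear functional $\psi$ on $F^k$ and for both halves $T$,
\[
\#\{R\in T:\ \psi(v_k^R)\ne0\}\ge8K .
\]
Level $1$ is spread, since $v_1^R=e_1$. Let $\mathcal S_k$ be the event that the levels $1,\dots,k$ are spread, and $\mathcal S_0$ the sure event. The event $\mathcal S_k$ is determined by the columns $\le k$.

\begin{lemma}\label{lem:density}
Let $1\le k\le K-1$. On $\mathcal S_k$ the equation \eqref{eq:adm} has a solution, and for each half $T$ the conditional law of $(z_{k+1}^R)_{R\in T}$ given the columns $\le k$ has density at most $2$ with respect to the uniform law on $(F^*)^T$.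
\end{lemma}

\begin{proof}
Let $T'$ be the other half and $\chi$ a nontrivial additive character of $F$, that is, a nonconstant homomorphism from $(F,+)$ to the complex unit circle. Recall that $\sum_{a\in F}\chi(ab)$ is $\mathfrak q$ for $b=0$ and $0$ otherwise. Hence $\sum_\psi\chi(\psi(v))=\mathfrak q^k\mathbf 1[v=0]$ for $v\in F^k$, where $\psi$ runs over all functionals on $F^k$, and $\sum_{a\in F^*}\chi(ab)$ is $\mathfrak q-1$ for $b=0$ and $-1$ otherwise. For $v\in F^k$ the number of $\zeta\in(F^*)^{T'}$ with $\sum_{R\in T'}\zeta^Ru_R=v$ is therefore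
\[
\mathfrak q^{-k}\sum_\psi\chi(-\psi(v))\prod_{R\in T'}\ \sum_{a\in F^*}\chi\bigl(a\psi(u_R)\bigr).
\]
The term $\psi=0$ gives $\mathfrak q^{-k}(\mathfrak q-1)^H$. For $\psi\ne0$ at least $8K$ factors equal $-1$, so the product has modulus at most $(\mathfrak q-1)^{H-8K}$. The count is thus $\mathfrak q^{-k}(\mathfrak q-1)^H(1+\vartheta)$ with $|\vartheta|\le\mathfrak q^k(\mathfrak q-1)^{-8K}\le(\mathfrak q-1)^{-6K}\le\frac14$, since $\mathfrak q\le(\mathfrak q-1)^2$. So each of the $(\mathfrak q-1)^H$ patterns on $T$ extends to a solution, the numbers of extensions lie between $\frac34$ and $\frac54$ of a common value, and each pattern has probability at most $\frac53(\mathfrak q-1)^{-H}$.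
\end{proof}

In particular $v_i^{B+1}=e_i$ for all $i\le j$ on $\mathcal S_{j-1}$, and on $\mathcal S_{K-1}$ the array is admissible.

It remains to show that all levels are spread with high probability. Fix $2\le k\le K-1$ and a functional $\psi\ne0$ on $F^k$. Put $\psi_j^R=\psi(v_j^R)$ for $1\le j\le k$, $1\le R\le B+1$, and let $j_0$ be minimal with $\psi(e_{j_0})\ne0$. Since $v_{j_0}^R\in e_{j_0}+F^{j_0-1}$, we have $\psi_{j_0}^R=\psi(e_{j_0})\ne0$ for all $R$. For $j_0<j\le k$, \eqref{eq:rec} gives
\begin{equation}\label{eq:psi}
\psi_j^{R+1}=\psi_j^R-\frac{z_j^R}{z_{j-1}^R}\,\psi_{j-1}^R\qquad(1\le R\le B).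
\end{equation}
There are up to $\mathfrak q^K$ functionals, so we need each zero of $\psi_k$ to cost a factor of order $1/\mathfrak q$. The zeros are not independent: if $\psi_j^R=\psi_{j-1}^R=0$, then $\psi_j^{R+1}=0$ whatever $z_j^R$ is. What \eqref{eq:psi} offers instead is a recursion. A run of zeros begins with a coincidence, one prescribed value of an entry of column $j$, and it continues only over zeros of $\psi_{j-1}$:
\begin{equation}\label{eq:run}
\psi_j=0\text{ on }[R,R+t]\quad\Longrightarrow\quad\psi_{j-1}=0\text{ on }[R,R+t-1].
\end{equation}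
As $\psi_{j_0}$ has no zeros, a run of consecutive zeros of $\psi_j$, $j\ge j_0$, has at most $j-j_0\le j-1$ points. Zeros near the ends of the block can be free: by \eqref{eq:rec}, $v_j^R$ lies in the span of $e_{j-R+1},\dots,e_j$ for $R\le j$, so the first coordinate functional vanishes on $v_j^R$ for all $R<j$. This explains the conditions on the endpoints in the next lemma. The \emph{components} of a set of integers are its maximal intervals.

\begin{lemma}\label{lem:zeros}
Let $\eta=4/(\mathfrak q-1)$ and $j_0\le j\le k$. Let $\Lambda$ be a set of rows such that either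
\begin{enumerate}
\item[(a)] $\Lambda\subset[1,H+1]$ and every component $I$ of $\Lambda$ has $\max I\ge j$, or
\item[(b)] $\Lambda\subset[H+1,B+1]$ and every component $I$ of $\Lambda$ has $\min I\le B+2-j$.
\end{enumerate}
Then $\mathbb P(\mathcal S_{j-1},\ \psi_j=0\text{ on }\Lambda)\le\eta^{|\Lambda|}$.
\end{lemma}

\begin{proof}
We use induction on $j$, separately for (a) and (b). For $\Lambda=\emptyset$ there is nothing to prove, and for $j=j_0$, $\Lambda\ne\emptyset$ the probability is $0$. Let $j>j_0$ and let $I_1<\dots<I_J$ be the components of $\Lambda$, $J\ge1$. Let $\mathcal E$ be the event in question. On $\mathcal E$ each $I_t$ lies in a maximal run of zeros of $\psi_j$ within $[1,H+1]$ in case (a), within $[H+1,B+1]$ in case (b). Components in the same run form a \emph{group} $I_t,\dots,I_{t'}$ of consecutive components.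

\emph{Case (a).} A run cannot start at row $1$, for it would have at least $\max I_t\ge j$ points. So the run of a group starts at a row $r=\min I_t-u\ge2$, $u\ge0$, with $\psi_j^{r-1}\ne0=\psi_j^r$. By \eqref{eq:run}, $\psi_{j-1}=0$ on $\Lambda'_{\rm group}=[r,\max I_{t'}-1]$. By \eqref{eq:psi} and $\psi_j^1=\psi(e_j)$,
\[
\frac{z_j^{r-1}}{z_{j-1}^{r-1}}\,\psi_{j-1}^{r-1}=\psi(e_j)-\sum_{R<r-1}\frac{z_j^R}{z_{j-1}^R}\,\psi_{j-1}^R\ne0 .
\]
We call this relation the \emph{hit} of the group. Given the columns $\le j-1$ and the $z_j^R$ with $R<r-1$, at most one value of $z_j^{r-1}$ satisfies it, and $r-1\in T_1$. Put $T=T_1$.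

\emph{Case (b).} A run cannot reach row $B+1$, for it would have at least $B+2-\min I_t\ge j$ points. So the run of a group ends at a row $r=\max I_{t'}+u\le B$, $u\ge0$, with $\psi_j^r=0\ne\psi_j^{r+1}$. By \eqref{eq:run}, $\psi_{j-1}=0$ on $\Lambda'_{\rm group}=[\min I_t,r-1]$. Computing $\psi_j^{r+1}$ upward from row $1$ would involve the entries in $T_1$; but on $\mathcal S_{j-1}$ we know that $\psi_j^{B+1}=\psi(e_j)$, and running \eqref{eq:psi} downward gives the hit
\[
-\frac{z_j^r}{z_{j-1}^r}\,\psi_{j-1}^r=\psi(e_j)+\sum_{R=r+1}^B\frac{z_j^R}{z_{j-1}^R}\,\psi_{j-1}^R\ne0 .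
\]
Given the columns $\le j-1$ and the $z_j^R$ with $R>r$, at most one value of $z_j^r$ satisfies it, and $r\in T_2$. Put $T=T_2$.

\emph{One configuration.} A \emph{configuration} is a grouping together with the values $u$ of its groups. Consider one that occurs for some outcome in $\mathcal E$, with $G$ groups, and let $\Lambda'$ be the union of the intervals $\Lambda'_{\rm group}$. Distinct runs are separated by a row where $\psi_j\ne0$, and each $\Lambda'_{\rm group}$ lies in its run, so the nonempty intervals $\Lambda'_{\rm group}$ are the components of $\Lambda'$. In case (a) their right endpoints are $\max I_{t'}-1\ge j-1$, and in case (b) their left endpoints are $\min I_t\le B+2-(j-1)$. So $\Lambda'$ satisfies the hypothesis for $j-1$.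

The $G$ hits concern distinct rows of $T$, and they are relations between the columns $\le j-1$ and $(z_j^R)_{R\in T}$. If the latter entries were independent and uniform, then exposing them in increasing order of $R$ in case (a), in decreasing order in case (b), would bound the conditional probability of all hits by $(\mathfrak q-1)^{-G}$. By Lemma~\ref{lem:density} with $j-1\ge1$ in place of $k$, on $\mathcal S_{j-1}$ the true conditional probability is at most $2(\mathfrak q-1)^{-G}$. The events $\mathcal S_{j-1}$ and $\{\psi_{j-1}=0\text{ on }\Lambda'\}$ are determined by the columns $\le j-1$, and $\mathcal S_{j-1}\subset\mathcal S_{j-2}$. By the induction hypothesis, $\mathcal E$ occurs with the given configuration with probability at most $2(\mathfrak q-1)^{-G}\eta^{|\Lambda'|}$.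

\emph{Summation.} In both cases $|\Lambda'_{\rm group}|=\max I_{t'}-\min I_t+u\ge\sum_{h=t}^{t'}|I_h|+(t'-t)-1+u$, because successive components are separated by at least one row. Since $(\mathfrak q-1)\eta=4$ and $\eta\le\frac12$, the factor $(\mathfrak q-1)^{-1}\eta^{|\Lambda'_{\rm group}|}$ of a group, summed over $u\ge0$, is at most
\[
\frac{\eta^{\sum_h|I_h|+(t'-t)}}{(\mathfrak q-1)\eta(1-\eta)}\le\frac12\,\eta^{\sum_h|I_h|}\,\eta^{t'-t}.
\]
A grouping is a decision, for each of the $J-1$ gaps between successive components, to join (factor $\eta$) or to split (one more group, factor $\frac12$). Therefore $\mathbb P(\mathcal E)\le2\cdot\frac12\bigl(\frac12+\eta\bigr)^{J-1}\eta^{|\Lambda|}\le\eta^{|\Lambda|}$.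
\end{proof}

\begin{lemma}\label{lem:spread}
The event $\mathcal S_{K-1}$ fails with probability at most $2K\,2^{-11K}$.
\end{lemma}

\begin{proof}
Let $2\le k\le K-1$. If level $k$ is not spread, then for some $\psi\ne0$ the sequence $\psi_k$ has more than $8K$ zeros in $T_1$ or in $T_2$. Discard the rows $R<K$ in the first case and the rows $R>B+2-K$ in the second. More than $7K$ zeros remain, and any set $\Lambda$ of $7K$ of them satisfies (a), respectively (b), of Lemma~\ref{lem:zeros} for $j=k$. There are at most $\mathfrak q^K$ functionals, two halves and $2^{16K}$ subsets of a half. As $\eta\le8/\mathfrak q$ and $\mathfrak q\ge2^8$,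
\[
\mathbb P(\mathcal S_{k-1},\ \text{level $k$ not spread})\le2\bigl(\mathfrak q\,2^{16}(8/\mathfrak q)^7\bigr)^K=2\bigl(2^{37}\mathfrak q^{-6}\bigr)^K\le2\cdot2^{-11K}.
\]
Sum over $k$.
\end{proof}

Now carry out the construction independently over $F_1,\dots,F_\omega$. This gives a random array of units of $A$. From here on $\mathcal S_k$ is the event that the levels $\le k$ are spread in all components. It is determined by the columns $\le k$, and:
\begin{enumerate}
\item[(i)] on $\mathcal S_{K-1}$ the array is admissible, and $\mathbb P(\mathcal S_{K-1})\ge1-2\omega K2^{-11K}$;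
\item[(ii)] column $1$ is uniform, and for $1\le k\le K-1$ and each half $T$, on $\mathcal S_k$ the conditional law of $(z_{k+1}^R)_{R\in T}$ given the columns $\le k$ has density at most $2^\omega$ with respect to the uniform law on $(A^*)^T$.
\end{enumerate}
Finally let the shifts $s_1,\dots,s_B$ be independent and uniform in $A$, and independent of the array.

\section{Concentration and the discrepancy of one word}\label{sec:conc}

We now tie the size of the alphabet to $K$ and assume
\begin{equation}\label{eq:H}
g\ge8,\qquad Q=q^g\le K^{1/5}.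
\end{equation}
Then $K^{1/5}\ge q^8\ge3q+1\ge2\log q+\omega+1$. In particular $K\ge\omega$, and (i) gives $\mathbb P(\mathcal S_{K-1})\ge1-2K^22^{-11K}\ge\frac34$. Let $\Gamma=q^{-n}\mathbb Z\cap[0,1)$; this grid has $q^n=Q^K$ points.

We recall two standard tools. \emph{Hoeffding's lemma:} if a random variable $X$ takes values in an interval of length $a$, then $\mathbb Ee^{\lambda(X-\mathbb EX)}\le e^{\lambda^2a^2/8}$ for all real $\lambda$. \emph{Markov's inequality} in exponential form: $\mathbb P(\mathcal E,\Sigma\ge t)\le e^{-\lambda t}\,\mathbb E[\mathbf 1_{\mathcal E}e^{\lambda\Sigma}]$ for every event $\mathcal E$ and $\lambda>0$. Exponential moments suit our situation because $e^{\lambda\Sigma}\ge0$: a bound on a density becomes a bound on the expectation with the same factor.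

\begin{proposition}\label{prop:good}
Assume \eqref{eq:H} and let $C_1=8+32(4\cdot9^\omega+1)$. There are an admissible array and shifts such that, for all $0\le M<Q^K$ and all $\gamma\in\Gamma$,
\begin{equation}\label{eq:good}
\Bigl|\sum_{R\notin\{1,H+1\}}\ \sum_{l=1}^{K-1}\ \sum_{\nu=0}^{g-1}Y_{R,l,\nu}\Bigr|\le C_1gK^2 .
\end{equation}
\end{proposition}

\begin{proof}
Fix $M$ and $\gamma$. Since $\sigma_R=s_R+c_R(\mathbf M)$ and $c_R$ is a function of $z$, the $\sigma_R$ are independent, uniform, and independent of $z$; without the shifts $\sigma$ would depend on all columns, and we could not condition on it. Let $X_{R,l}=\sum_{\nu<g}X_{R,l,\nu}$. By Lemma~\ref{lem:local} it is a function of $\mathcal G_{l-1}$ and $(z_l^{R-1},z_l^R,z_{l+1}^R)$, and $|X_{R,l}|\le Q\sum_\nu q^\nu\le Q^2$. Let $\bar X_{R,l}$ be its average over independent uniform values of these three units. This is a function of $\mathcal G_{l-1}$, and $|\bar X_{R,l}|\le4\cdot9^\omega g$ by Lemma~\ref{lem:bias}.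

The variables $X_{R,l}$ and $X_{R+1,l}$ share the entry $z_l^R$, the variables with indices $l$ and $l+1$ share column $l+1$, and (ii) controls one half at a time. We therefore split the sum into eight parts. Let $T^\circ$ be the half $T$ without its first row, so that $R\in T^\circ$ implies $R-1,R\in T$. Fix a half $T$ and $e,e'\in\{0,1\}$, and put
\[
\Sigma_l=\sum_{\substack{R\in T^\circ\\ R\equiv e\ (2)}}(X_{R,l}-\bar X_{R,l}),\qquad\Sigma=\sum_{\substack{1\le l\le K-1\\ l\equiv e'\ (2)}}\Sigma_l .
\]

\emph{One value of $l$.} Fix $\mathcal G_{l-1}$. The at most $8K$ terms of $\Sigma_l$ depend on disjoint triples of entries of the columns $l,l+1$ with rows in $T$. If all entries of these two columns on $T$ are independent and uniform, the terms are independent, and Hoeffding's lemma with $a=2Q^2$ gives $\mathbb E_{\rm unif}\,e^{\lambda\Sigma_l}\le\exp(8K\cdot\lambda^2Q^4/2)=e^{4\lambda^2Q^4K}$. Under the true law, first condition on $\sigma$ and the columns $\le l$: on $\mathcal S_l$, by (ii), the expectation of $e^{\lambda\Sigma_l}$ over column $l+1$ is at most $2^\omega$ times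 its uniform average, which is a nonnegative function of $\mathcal G_{l-1}$ and $(z_l^R)_{R\in T}$. Then condition on $\mathcal G_{l-1}$: on $\mathcal S_{l-1}$, by (ii) again, the expectation of that function over column $l$ is at most $2^\omega$ times its uniform average. Since $\mathcal S_l\subset\mathcal S_{l-1}$,
\begin{equation}\label{eq:step}
\mathbb E\bigl[\mathbf 1_{\mathcal S_l}e^{\lambda\Sigma_l}\,\big|\,\mathcal G_{l-1}\bigr]\le\mathbf 1_{\mathcal S_{l-1}}\,4^\omega e^{4\lambda^2Q^4K}.
\end{equation}

\emph{All $l$ of one parity.} Let $l$ be the largest index in $\Sigma$, so $\mathbf 1_{\mathcal S_{K-1}}\le\mathbf 1_{\mathcal S_l}$. The $\Sigma_{l'}$ with $l'\le l-2$ depend only on $\sigma$ and the columns $\le l'+1\le l-1$, so they are functions of $\mathcal G_{l-1}$. Conditioning on $\mathcal G_{l-1}$ and using \eqref{eq:step} removes the factor $e^{\lambda\Sigma_l}$ and leaves $\mathbf 1_{\mathcal S_{l-1}}\le\mathbf 1_{\mathcal S_{l-2}}$, so the step can be repeated with $l-2$. There are at most $K/2$ steps, hence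
\[
\mathbb E\bigl[\mathbf 1_{\mathcal S_{K-1}}e^{\lambda\Sigma}\bigr]\le2^{\omega K}e^{2\lambda^2Q^4K^2}\qquad(\lambda\in\mathbb R).
\]
Take $\lambda=\pm g/(4Q^4)$. Then $2\lambda^2Q^4K^2-|\lambda|gK^2=-g^2K^2/(8Q^4)$, and by \eqref{eq:H} we have $g^2/8\ge g$ and $K^2/Q^4\ge K^{6/5}$. Markov's inequality for $\Sigma$ and for $-\Sigma$ gives
\[
\mathbb P\bigl(\mathcal S_{K-1},\ |\Sigma|\ge gK^2\bigr)\le2\cdot2^{\omega K}e^{-gK\cdot K^{1/5}} .
\]

\emph{Union bound.} There are $8$ choices of $(T,e,e')$ and $q^{2gK}$ pairs $(M,\gamma)$. The sum of the probabilities is at most $16\exp\bigl(gK(2\log q+\omega-K^{1/5})\bigr)\le16e^{-gK}<\frac14$. As $\mathbb P(\mathcal S_{K-1})\ge\frac34$, some outcome lies in $\mathcal S_{K-1}$ and has $|\Sigma|\le gK^2$ for all $(T,e,e')$, $M$ and $\gamma$. Its array is admissible. The rows $R\notin\{1,H+1\}$ make up $T_1^\circ\cup T_2^\circ$, so the sum in \eqref{eq:good} is the sum of the eight $\Sigma$, of at most $BK$ terms $\bar X_{R,l}$, and of at most $BKg$ differences $Y_{R,l,\nu}-X_{R,l,\nu}$ of modulus at most $1$. Its modulus is at most $8gK^2+BKg(4\cdot9^\omega+1)=C_1gK^2$.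
\end{proof}

\begin{proposition}\label{prop:word}
Assume \eqref{eq:H} and let $\mathcal W$ be the word, of length $gBQ^K$, of an admissible array and shifts that satisfy \eqref{eq:good}. Let $\mathcal W$ occur as a segment of an infinite $q$-ary sequence that is not eventually $q-1$, and let $\gamma\in[0,1]$. Then the sum of $f_\gamma(x_p)$ over the first $L$ positions $p$ of the segment has modulus
\begin{enumerate}
\item[(a)] at most $CgK^2$ for every $L\le|\mathcal W|$;
\item[(b)] at most $C(gK+KQ)$ for $L=|\mathcal W|$.
\end{enumerate}
\end{proposition}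

\begin{proof}
Let the $L$ positions consist of $M$ complete blocks and fewer than $gB$ further positions, which contribute at most $gB$. Let $V(\gamma)$ be the sum over the $M$ complete blocks. Choose $\gamma^-\le\gamma\le\gamma^+$ in $\Gamma\cup\{1\}$ with $\gamma^+-\gamma^-\le q^{-n}$. The number of $p$ with $x_p<\gamma$ is nondecreasing in $\gamma$, and there are at most $gBQ^K=gBq^n$ positions, so $V(\gamma^-)-gB\le V(\gamma)\le V(\gamma^+)+gB$. Since $V(1)=0$, it suffices to bound $V$ on $\Gamma$, at a total cost of $2gB$, and we use Lemma~\ref{lem:decomp}.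

If $M=Q^K$, all $Y_{R,l,\nu}$ vanish and the total is at most $2gB+BQ+2gK$. With $B=32K$ this is (b), and with $Q\le K^{1/5}$ it is (a) for $L=|\mathcal W|$. Let $M<Q^K$. The terms with $l=0$ contribute at most $gBQ$. The terms with $l\ge1$ and $R\in\{1,H+1\}$ contribute at most $2K\sum_\nu Qq^\nu\le2KQ^2$ by \eqref{eq:Yloc}, and the others at most $C_1gK^2$ by \eqref{eq:good}. The total is at most $2gB+BQ+2gK+gBQ+2KQ^2+C_1gK^2\le CgK^2$, because $Q\le K^{1/5}$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

A word $\mathcal W$ serves the range $N\lesssim Q^K$ only, so we concatenate words with growing parameters. By part (b) of Proposition~\ref{prop:word} the completed words leave little error behind.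

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K_i=2^i$, $g_i=\lfloor\frac15\log_qK_i\rfloor$, $n_i=g_iK_i$, and let $i_0$ be the least $i$ with $g_i\ge8$. For $i\ge i_0$ the pair $(g_i,K_i)$ satisfies \eqref{eq:H}; let $\mathcal W_i$ be a word as in Proposition~\ref{prop:word}, which exists by Proposition~\ref{prop:good}. Let
\[
\alpha=0.\mathcal W_{i_0}\mathcal W_{i_0+1}\mathcal W_{i_0+2}\dots
\]
in base $q$. By Lemma~\ref{lem:exact} with $l=0$ every letter occurs in each $\mathcal W_i$, in particular the letter $0\dots0$, so the expansion is not eventually $q-1$ and \eqref{eq:DN} applies.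

Let position $N$ lie in $\mathcal W_i$, $i>i_0$. Use Proposition~\ref{prop:word}(b) and $q^{g_{i'}}\le K_{i'}^{1/5}$ for the complete words, and (a) for the last one. Since $g_{i'}\le g_i$ and the $K_{i'}$ form a geometric progression,
\[
D_N\le1+\sum_{i'<i}C\bigl(g_{i'}K_{i'}+K_{i'}^{6/5}\bigr)+Cg_iK_i^2\le Cg_iK_i^2=C\,\frac{n_i^2}{g_i}.
\]
We have $N\ge|\mathcal W_{i-1}|\ge q^{n_{i-1}}$. Moreover $g_{i-1}\ge g_i-1\ge g_i/2$, so $n_{i-1}\ge n_i/4$ and $n_i\le C\log N$. In the other direction $N\le\sum_{i'\le i}32n_{i'}q^{n_{i'}}\le32n_i^2q^{n_i}$, as $i\le n_i$; hence $\log N\le Cn_i\le CK_i^2$ and $\log\log N\le C\log K_i\le Cg_i$, because $\log_qK_i<5(g_i+1)\le10g_i$. Therefore $D_N\le C(\log N)^2/\log\log N$ for all large $N$.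
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Proposition~\ref{prop:word} assumes nothing about the digits before and after $\mathcal W$, except that the whole sequence is not eventually $q-1$. Let $u$ be any string of $h$ digits, let $d_i\in\{0,1\}$ be arbitrary, and let
\[
\alpha=0.u\,\mathcal W_{i_0}d_{i_0}\mathcal W_{i_0+1}d_{i_0+1}\dots .
\]
This expansion is not eventually $q-1$. If position $N$ lies in $\mathcal W_id_i$, then at most $h+i$ of the positions $p\le N$ lie outside the words, and each contributes at most $1$ to the sum in \eqref{eq:DN}. So $D_N\le h+i+Cn_i^2/g_i$, while $q^{n_{i-1}}\le N\le h+i+32n_i^2q^{n_i}$. As $i\le n_i$ and $h$ is fixed, the estimates in the proof of Theorem~\ref{thm:main} go through for large $N$, and $\alpha$ has the required property.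

Since $u$ is arbitrary, these numbers are dense in $[0,1)$, and adding an integer to $\alpha$ does not change the sequence \eqref{eq:seq}; so the set is dense in $\mathbb R$. For fixed $u$, different sequences $(d_i)$ give different standard expansions, hence different numbers; so the set has the cardinality of the continuum.

For computability, note that for given $(g_i,K_i)$ the fields $F_1,\dots,F_\omega$ and the bijections $\tau_1,\dots,\tau_\omega$ can be listed explicitly, and that there are finitely many arrays and shifts. Admissibility is decided by a computation in $A^{K_i}$, and \eqref{eq:good} is a finite system of inequalities between rational numbers, since $\gamma$ runs over the grid $\Gamma$. By Proposition~\ref{prop:good} a search through all arrays and shifts finds an admissible array and shifts satisfying \eqref{eq:good}, and Proposition~\ref{prop:word} applies to the word found. With these words the digits of the number $\alpha$ in the proof of Theorem~\ref{thm:main} are produced by an algorithm, so $\alpha$ is computable.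
\end{proof}

\begin{thebibliography}{1}

\bibitem{Aleksenko}
Alena Aleksenko, \emph{On the sequence $\alpha n!$}, arXiv:1309.1987 (2013).

\end{thebibliography}
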